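
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}
\theoremstyle{definition}
\newtheorem*{conjecture}{Conjecture}
\newtheorem{remark}[lemma]{Remark}

\title{Neumann and Steklov eigenvalues of planar convex sets:\\ the ratio $|\Omega|\mu_1/(P\sigma_1)$ can exceed $2$}


\begin{abstract}
For a planar convex set $\Omega$ let $F(\Omega)=|\Omega|\mu_1(\Omega)/(P(\Omega)\sigma_1(\Omega))$, where $\mu_1$ and $\sigma_1$ are the first nonzero Neumann and Steklov eigenvalues. A conjecture of Henrot and Michetti states that $1<F<2$, with both bounds approached by thin rectangles and thin triangles. We show that the upper bound fails: $F>2.005$ for an explicit circular sector, and $F>2$ for every sufficiently thin acute isosceles triangle. The limits $1$ and $2$ for thin rectangles and triangles are correct. We prove that $2$ is the sharp upper bound for the limit of $F$ along sequences of convex sets that collapse to a segment, we characterize equality, and we prove a partial lower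 bound in the same regime.
\end{abstract}

\section{The question and the results}

\subsection{What the ratio measures}

Let $\Omega\subset\mathbb R^2$ be a bounded, open, connected Lipschitz set. Its first nonzero Neumann and Steklov eigenvalues are
\[
\mu_1(\Omega)=\inf_{\substack{w\in H^1(\Omega)\setminus\{0\}\\ \int_\Omega w=0}}\frac{\int_\Omega|\nabla w|^2\,dx}{\int_\Omega w^2\,dx},
\qquad
\sigma_1(\Omega)=\inf_{\substack{w\in H^1(\Omega)\setminus\{0\}\\ \int_{\partial\Omega}w=0}}\frac{\int_\Omega|\nabla w|^2\,dx}{\int_{\partial\Omega}w^2\,d\mathcal H^1},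
\]
where a quotient with vanishing denominator counts as $+\infty$. With $|\Omega|$ the area and $P(\Omega)$ the perimeter, consider the scale invariant ratio
\[
F(\Omega)=\frac{|\Omega|\,\mu_1(\Omega)}{P(\Omega)\,\sigma_1(\Omega)} .
\]
Numerator and denominator are of the same kind. Since $\int(w-c)^2$ is smallest when $c$ is the mean of $w$, the number $|\Omega|\mu_1$ is the infimum of the Dirichlet energy over functions whose variance with respect to the normalized \emph{area} measure is $1$, and $P\sigma_1$ is the same quantity for the normalized \emph{boundary length}. So $F$ compares how well the two measures of $\Omega$ can be spread out by a function of small energy.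

Let $\mathcal K_c$ be the class of nonempty, bounded, open, convex subsets of $\mathbb R^2$. It is known that $c\le F\le C$ on $\mathcal K_c$ with constants $c,C>0$. To guess the best constants, look at a thin set $\{0<x<1,\ 0<y<\varepsilon h(x)\}$ with $h$ concave. A function of small energy depends essentially on $x$ alone; its energy is about $\varepsilon\int hv'^2$, the normalized area is $h\,dx/A$ with $A=\int_0^1h$, and the normalized boundary length is close to $dx$. This suggests $F\approx\Phi(h)$, where
\begin{equation}\label{Phi}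
\mu(h)=\inf_v\frac{\int_0^1 hv'^2}{\min_c\int_0^1 h(v-c)^2},\qquad
\sigma(h)=\inf_v\frac{\int_0^1 hv'^2}{\min_c\int_0^1(v-c)^2},\qquad
\Phi(h)=\frac{A\,\mu(h)}{\sigma(h)},
\end{equation}
the infima being over nonconstant Lipschitz functions $v$ on $[0,1]$. Multiplying $h$ by a constant does not change $\Phi(h)$.

Two profiles can be treated by hand. For the rectangle, $h=1$, the two quotients coincide and $\Phi(1)=1$. For the triangle with $h(x)=x$, write $v(x)=u(x^2)$ and $y=x^2$:
\[
\int_0^1x\,v'(x)^2dx=\int_0^1 4x^3u'(x^2)^2dx=2\int_0^1y\,u'(y)^2dy,\qquad \int_0^1x(v-c)^2dx=\tfrac12\int_0^1(u-c)^2dy .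
\]
Hence $\mu(x)=4\sigma(x)$ and, as $A=\frac12$, $\Phi(x)=2$. (That passing to $u$ leads out of the Lipschitz class does no harm; see Lemma \ref{lem:prelim}.) A rectangle is the least pointed profile and a triangle the most pointed one, so one expects $1$ and $2$ to be extreme. Call a sequence of sets \emph{thinning} if it collapses to a segment, i.e.\ if the ratio of minimal width to diameter tends to $0$. The following conjecture is stated in \cite{ACA}.

\begin{conjecture}[Henrot, Michetti]
For every $\Omega\in\mathcal K_c$ one has $1<F(\Omega)<2$. Moreover, there are a sequence $R_n$ of thinning rectangles and a sequence $T_n$ of thinning triangles with $\lim F(R_n)=1$ and $\lim F(T_n)=2$.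
\end{conjecture}

\subsection{Results}

The inequality $F<2$ is false, although $2$ is the correct bound in the thin limit: the thin triangles approach $2$, but some of them do so from above. For $0<\beta<\pi/2$ let, in polar coordinates,
\[
S_\beta=\{0<r<1,\ |\theta|<\beta\},
\]
a convex sector, and let $T_\beta$ be the isosceles triangle with two sides of length $1$ and apex angle $2\beta$. Let $J_0,J_1$ be Bessel functions, and let $j=j_{1,1}=3.8317059\ldots$ be the first positive zero of $J_1$. An estimate ``as $\beta\to0$'' means that it holds for $0<\beta<\beta_0$ with some constants $C,\beta_0>0$.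

\begin{theorem}\label{thm:sector}
For $\beta=-\dfrac{2J_1(3.6)}{3.6\,J_0(3.6)}\approx0.1354$ one has $F(S_\beta)>2.005$. Moreover, $F(S_\beta)\ge 2+\frac{j^2}{18}\beta^2-C\beta^3$ as $\beta\to0$.
\end{theorem}

\begin{theorem}\label{thm:triangle}
$F(T_\beta)\ge2+\frac{j^2}{18}\beta^2-C\beta^3$ as $\beta\to0$. In particular, all sufficiently thin acute isosceles triangles satisfy $F>2$.
\end{theorem}

The second sentence follows from the first: an acute isosceles triangle is similar to some $T_\beta$ with $\beta<\pi/4$, and it is thin only if $\beta$ is small. Each of the two theorems disproves the conjecture. The next theorem contains what is true of the upper bound in the thin limit, and confirms the second sentence of the conjecture. A concave $h:(0,1)\to(0,\infty)$ is bounded and extends continuously to $[0,1]$. The tents are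
\[
t_\alpha(x)=\min\Big\{\frac x\alpha,\frac{1-x}{1-\alpha}\Big\}\quad(0<\alpha<1),\qquad t_0(x)=1-x,\qquad t_1(x)=x .
\]

\begin{theorem}\label{thm:thin}
\begin{enumerate}
\item[(a)] $\Phi(h)\le2$ for every concave $h:(0,1)\to(0,\infty)$, with equality if and only if $h$ is a multiple of some $t_\alpha$, $\alpha\in[0,1]$.
\item[(b)] Let $\Omega$ be convex and open with diameter $1$ and $(0,0),(1,0)\in\overline\Omega$. Let $h(x)$ be the length of the vertical section of $\Omega$ at $x$ and $\varepsilon=\max h$. Then $|F(\Omega)/\Phi(h)-1|\le C\varepsilon^{1/4}$ whenever $\varepsilon\le\varepsilon_0$, with absolute constants $C,\varepsilon_0>0$.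
\item[(c)] Hence $\limsup F(\Omega_n)\le2$ for every thinning sequence of convex sets. Moreover, $F(\Omega_n)\to2$ if and only if the normalized profiles $h_n/\max h_n$ approach the set $\{t_\alpha\}_{\alpha\in[0,1]}$ in $L^1(0,1)$. Every thinning sequence of triangles has $F\to2$, thinning rectangles have $F\to1$, and every value in $[1,2]$ is the limit of $F$ along some thinning sequence of convex sets.
\end{enumerate}
\end{theorem}

In (c), $h_n$ is the profile of $\Omega_n$ after a similarity that puts it in the position of (b). Such a similarity always exists and does not change $F$; if there are several, any choice is allowed.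

\begin{theorem}\label{thm:lower}
$\Phi(h)\ge1$ if $h$ is concave and either monotone or symmetric about $x=\frac12$. Hence $\liminf F(\Omega_n)\ge1$ for thinning sequences whose profiles, as in Theorem \ref{thm:thin}(b), are symmetric or monotone; for example, for centrally symmetric $\Omega_n$.
\end{theorem}

The meaning of the monotone case for sequences of sets is explained in Remark \ref{rem:monotone}. We do not settle whether $F>1$ on all of $\mathcal K_c$, nor do we find $\sup_{\mathcal K_c}F$; by Theorem \ref{thm:sector} this supremum is larger than $2.005$.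

Sections \ref{sec:radial}--\ref{sec:triangle} prove Theorems \ref{thm:sector} and \ref{thm:triangle} and do not use the rest; Sections \ref{sec:oned}--\ref{sec:lower} prove Theorems \ref{thm:thin} and \ref{thm:lower}. Throughout, $C$ denotes absolute constants that may change from line to line.

\section{Radial functions in a thin sector}\label{sec:radial}

A sector is the convenient thin set because the best constant for its Neumann problem comes from radial functions. We bound $\mu_1(S_\beta)$ from below, then test $\sigma_1(S_\beta)$ with a critical point of the Steklov quotient among radial functions. The outcome is $F(S_\beta)\ge2-O(\beta^3)$: not enough, but with no loss at orders $\beta$ and $\beta^2$. In Section \ref{sec:correction} a nonradial correction then gains at order $\beta^2$.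

\subsection{The Neumann eigenvalue}

\begin{lemma}\label{lem:radial}
Let $w_0$ be Lipschitz on $(0,1]$ with $\int_0^1w_0\,r\,dr=0$. Then $\int_0^1w_0'^2\,r\,dr\ge j^2\int_0^1w_0^2\,r\,dr$.
\end{lemma}
\begin{proof}
View $w_0$ as a radial function with mean zero on the unit disc. The best constant in the inequality for radial functions of mean zero is attained, by compactness of $H^1\subset L^2$, at a radial Neumann eigenfunction. The nonconstant radial eigenfunctions are $J_0(\kappa r)$, with eigenvalue $\kappa^2$, where $\kappa>0$ and $0=J_0'(\kappa)=-J_1(\kappa)$. The smallest such $\kappa$ is $j$.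
\end{proof}

\begin{lemma}\label{lem:mu}
If $\beta\le\pi/(2j)\approx0.4099$, then $\mu_1(S_\beta)\ge j^2$.
\end{lemma}
\begin{proof}
By density let $w\in C^1(\overline{S_\beta})$ with $\int_{S_\beta}w=0$. Write $w=w_0(r)+w_1(r,\theta)$, where $w_0$ is the mean over $|\theta|<\beta$. For each $r$ the function $w_1(r,\cdot)$ has mean zero on an interval of length $2\beta$, so the one-dimensional Poincar\'e inequality and $r\le1$ give
\[
\int_{S_\beta}|\nabla w_1|^2\ge\int_{S_\beta}r^{-2}(\partial_\theta w_1)^2\ge\Big(\frac{\pi}{2\beta}\Big)^2\int_{S_\beta}w_1^2\ge j^2\int_{S_\beta}w_1^2 .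
\]
Since $\int w_0\,r\,dr=0$, Lemma \ref{lem:radial} gives $\int_{S_\beta}|\nabla w_0|^2\ge j^2\int_{S_\beta}w_0^2$. The two parts are orthogonal in $L^2$ and in energy because $w_1$ and $\partial_rw_1$ have zero angular mean. Add the two inequalities.
\end{proof}

\subsection{The radial Steklov problem}

For a radial function $m$, the Steklov quotient on $S_\beta$ is
\[
\frac{2\beta\int_0^1 m'^2\,r\,dr}{2\int_0^1m^2\,dr+2\beta\,m(1)^2},
\]
the two terms of the denominator coming from the two edges and from the arc. Its critical points satisfy $-(rm')'=\frac\sigma\beta m$ on $(0,1)$ and $m'(1)=\sigma m(1)$. With $\sigma=\beta s$ this reads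
\begin{equation}\label{ode}
(rm')'+sm=0,\qquad m'(1)=\beta s\,m(1).
\end{equation}
The solution regular at $0$ is, up to a factor, $m(r)=f(sr)$ with
\[
f(s)=J_0(2\sqrt s)=\sum_{k\ge0}\frac{(-s)^k}{k!^2},\qquad sf''+f'+f=0,
\]
and the condition at $r=1$ becomes $\beta=f'(s)/f(s)$. When $\beta=0$ the relevant root is $s_*:=j^2/4$, the first positive zero of $f'(s)=-J_1(2\sqrt s)/\sqrt s$. The substitution of the introduction is visible here: the radial Neumann function is $J_0(jr)=f(s_*r^2)$, the limiting Steklov function is $f(s_*r)$, and the corresponding values are $j^2=4s_*$ and, to leading order, $\beta s_*$.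

For $\beta>0$ we use the branch ending at $s_*$. Let $s_0=j_{0,1}^2/4$ be the first zero of $f$. On $(s_0,s_*)$ both $f$ and $f'$ are negative.

\begin{lemma}\label{lem:s}
The function $\beta(s)=f'(s)/f(s)$ decreases from $+\infty$ to $0$ on $(s_0,s_*)$. Its inverse $s=s(\beta)$ satisfies
\begin{equation}\label{sbeta}
s_*\le s(1+\beta)\le s_*\Big(1+\frac{s_*}3\beta^3\Big)\qquad(\beta>0).
\end{equation}
\end{lemma}
\begin{proof}
From $sf''=-f'-f$ we get
\[
\frac{d\beta}{ds}=\frac{f''}{f}-\beta^2=-\frac{1+\beta}s-\beta^2<0,\qquad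
\frac{d}{ds}\big[s(1+\beta)\big]=1+\beta-(1+\beta)-s\beta^2=-s\beta^2 .
\]
At $s_0^+$ we have $f\to0^-$ and $f'<0$, so $\beta\to+\infty$; at $s_*$, $\beta=0$. Integrating the second identity from $s$ to $s_*$, and using $|d\beta/ds|\ge1/s_*$,
\[
0\le s(1+\beta)-s_*=\int_s^{s_*}t\,\beta(t)^2\,dt\le s_*\int_0^\beta b^2\,s_*\,db=\frac{s_*^2\beta^3}3 .\qedhere
\]
\end{proof}

The point of \eqref{sbeta} is that $1+\beta=P(S_\beta)/2$. The arc lengthens the boundary by the factor $1+\beta$ and lowers $s$ by the same factor up to $O(\beta^3)$.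

From now on $s=s(\beta)$ and $m(r)=f(sr)/f(s)$, so that $m(1)=1$, $m'(1)=\beta s$, and $m$ is smooth on $[0,1]$. All integrals below without indicated domain are over $0<r<1$.

\begin{lemma}\label{lem:ident}
Let $Q=\beta+\int m^2$ and $d=\int rm^2$. Then
\begin{gather}
\int m=-\beta,\qquad \int rm=\frac{1+\beta}s-\beta,\qquad \int rm'^2=sQ,\label{id1}\\
Q=1+\beta+\beta^2s,\qquad d=\tfrac13\big(1-\beta+\beta^2s-\tfrac12\beta^2\big).\label{id2}
\end{gather}
\end{lemma}
\begin{proof}
Multiply $(rm')'+sm=0$ by various factors and integrate by parts, using $m(1)=1$, $m'(1)=\beta s$. Write $a=\int m^2$.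

\smallskip\noindent Factor $1$: $\beta s+s\int m=0$.

\noindent Factor $r$: $\beta s-\int rm'+s\int rm=0$, where $\int rm'=1-\int m=1+\beta$.

\noindent Factor $m$: $\beta s-\int rm'^2+sa=0$.

\noindent Factor $rm'$: since $(rm')'rm'=\frac12((rm')^2)'$ and $\int rmm'=\frac12(1-a)$, we get $\frac12\beta^2s^2+\frac s2(1-a)=0$, that is, $a=1+\beta^2s$.

\noindent Factor $r^2m'$: since $(rm')'r^2m'=\frac r2((rm')^2)'$ and $\int r^2mm'=\frac12-d$,
\[
\tfrac12\beta^2s^2-\tfrac12\int r^2m'^2+s\big(\tfrac12-d\big)=0 .
\]
Factor $rm$: since $(rm)'rm'=rmm'+r^2m'^2$,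
\[
\beta s-\tfrac12(1-a)-\int r^2m'^2+sd=0,\qquad\text{i.e.}\qquad \int r^2m'^2=\beta s+\tfrac12\beta^2s+sd .
\]
Insert the last formula into the previous one and divide by $s$: $\frac12\beta^2s-\frac12\beta-\frac14\beta^2-\frac12d+\frac12-d=0$, which is the formula for $d$.
\end{proof}

\begin{proposition}\label{prop:first}
For $0<\beta\le0.4$ one has $\sigma_1(S_\beta)\le\beta s$, hence
\[
F(S_\beta)\ge\frac{2s_*}{(1+\beta)s}\ge\frac{2}{1+\frac{s_*}3\beta^3}.
\]
\end{proposition}
\begin{proof}
The radial function $m$ is admissible, since $\int_{\partial S_\beta}m=2\int m+2\beta=0$. Its energy is $2\beta sQ$ and $\int_{\partial S_\beta}m^2=2\int m^2+2\beta=2Q$. This gives $\sigma_1\le\beta s$. Now use $|S_\beta|=\beta$, $P(S_\beta)=2(1+\beta)$, $\mu_1\ge j^2=4s_*$ and \eqref{sbeta}.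
\end{proof}

\section{The transverse correction: proof of Theorem \ref{thm:sector}}\label{sec:correction}

Proposition \ref{prop:first} falls short of $2$ by $O(\beta^3)$, so a relative gain of order $\beta^2$ in the bound for $\sigma_1$ decides the matter. Some gain must exist: a Steklov eigenfunction is harmonic, and $m$ is not. Let us repair this to leading order with $u=m(r)+n(r)\varphi(\theta)$:
\[
\Delta u=\frac{(rm')'}r+\frac{n\varphi''}{r^2}+\Big(n''+\frac{n'}r\Big)\varphi .
\]
The first two terms cancel if $\varphi''=1$ and $n=-r(rm')'=srm$. Requiring $\varphi$ to be even with mean zero, we take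
\begin{equation}\label{trial}
u(r,\theta)=m(r)+n(r)\varphi(\theta),\qquad n=s\,r\,m,\qquad \varphi(\theta)=\frac{\theta^2}2-\frac{\beta^2}6 .
\end{equation}
On the edges the normal derivative is $n\beta/r=\beta s\,m$, so the Steklov condition with $\sigma=\beta s$ also holds to leading order. The function $u$ is bounded with bounded gradient, hence lies in $H^1(S_\beta)$. Elementary integrals give
\[
\int_{-\beta}^\beta\varphi=0,\qquad \varphi(\pm\beta)=\frac{\beta^2}3,\qquad \int_{-\beta}^\beta\varphi'^2=\frac{2\beta^3}3,\qquad \int_{-\beta}^\beta\varphi^2=\frac{\beta^5}{10}-\frac{\beta^5}9+\frac{\beta^5}{18}=\frac{2\beta^5}{45}.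
\]

\begin{proposition}\label{prop:second}
For $0<\beta\le0.4$ put
\[
\kappa=\frac{\beta^2sd}3,\qquad X=\frac{\beta^4s}{45}(1-d+sQ),\qquad Y=\frac{\beta^4}9(1+\beta).
\]
Then $Q+2\kappa-Y>0$ and
\begin{equation}\label{main}
F(S_\beta)\ge\frac{2s_*}{(1+\beta)s}\cdot\frac{Q+2\kappa-Y}{Q+\kappa+X}.
\end{equation}
\end{proposition}
\begin{proof}
By \eqref{id2}, $Q\ge1>Y$, and $\kappa>0$ because $d>0$. This is the first claim.

\emph{Energy.} Here $u_r=m'+n'\varphi$ and $r^{-1}u_\theta=n\theta/r$. The cross term $2m'n'\varphi$ integrates to zero in $\theta$, and $n^2/r=s^2rm^2$. With \eqref{id1},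
\[
E:=\int_{S_\beta}|\nabla u|^2=2\beta sQ+\frac{2\beta^3}3s^2d+\frac{2\beta^5}{45}\int rn'^2
=2\beta s\Big[Q+\kappa+\frac{\beta^4}{45s}\int rn'^2\Big].
\]
Since $n'=s(m+rm')$ and $2\int r^2mm'=1-2d$,
\[
\int rn'^2=s^2\Big(d+1-2d+\int r^3m'^2\Big)\le s^2(1-d+sQ),
\]
so $E\le2\beta s(Q+\kappa+X)$.

\emph{Boundary.} On the edges $u=m+\frac{\beta^2}3n$; on the arc $u=1+s\varphi$. Dropping two nonnegative terms,
\[
\int_{\partial S_\beta}u^2=2\int\Big(m+\frac{\beta^2}3n\Big)^2+2\beta+s^2\int_{-\beta}^{\beta}\varphi^2\ \ge\ 2\int m^2+\frac{4\beta^2}3sd+2\beta=2Q+4\kappa .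
\]
Also, by \eqref{id1},
\[
M:=\int_{\partial S_\beta}u=2\int m+\frac{2\beta^2}3s\int rm+2\beta=\frac{2\beta^2}3(1+\beta-\beta s).
\]
As $s<s_*<3.7$ and $\beta\le0.4$, we have $0\le\beta s\le2(1+\beta)$, so $|1+\beta-\beta s|\le1+\beta$ and, with $P=2(1+\beta)$, $M^2/P\le\frac{2\beta^4}9(1+\beta)=2Y$.

\emph{Conclusion.} The function $u-M/P$ has zero boundary mean and energy $E$, and the integral of its square over $\partial S_\beta$ is $\int_{\partial S_\beta}u^2-M^2/P\ge2(Q+2\kappa-Y)$. Hence
\begin{equation}\label{sigmabound}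
\sigma_1(S_\beta)\le\beta s\,\frac{Q+\kappa+X}{Q+2\kappa-Y}.
\end{equation}
Combine this with $|S_\beta|=\beta$, $P=2(1+\beta)$ and $\mu_1(S_\beta)\ge4s_*$ (Lemma \ref{lem:mu}).
\end{proof}

So in \eqref{sigmabound} the correction adds $\kappa$ to the energy but $2\kappa$ to the boundary integral; the other effects are of order $\beta^4$.

\begin{proof}[Proof of Theorem \ref{thm:sector}]
\emph{Asymptotics.} As $\beta\to0$, \eqref{sbeta} gives $s=s_*+O(\beta)$, and \eqref{id2} gives $Q=1+O(\beta)$, $d=\frac13+O(\beta)$. So $\kappa=\frac{s_*}9\beta^2+O(\beta^3)$ and $X,Y=O(\beta^4)$. The second factor in \eqref{main} is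
\[
1+\frac{\kappa-X-Y}{Q+\kappa+X}=1+\frac{s_*}9\beta^2+O(\beta^3),
\]
and the first is at least $2/(1+\frac{s_*}3\beta^3)$. Since $2s_*/9=j^2/18$, the asymptotic bound follows.

\emph{The explicit sector.} Take $s=3.24$, so $2\sqrt s=3.6$ and $\beta=f'(s)/f(s)=-2J_1(3.6)/(3.6J_0(3.6))$. The absolute values of the terms of the alternating series of $f$ and $f'$ decrease from the second on, and
\begin{align*}
f(3.24)&=1-3.24+2.6244-0.944784+0.1913188-0.0247949\\
&\qquad+0.0022315-0.0001476+0.0000075-\cdots\in(-0.391770,-0.391768),\\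
f'(3.24)&=-1+1.62-0.8748+0.236196-0.0382638+0.0041325\\
&\qquad-0.0003188+0.0000184-0.0000008+\cdots\in(-0.053037,-0.053036);
\end{align*}
here the first omitted terms are below $4\cdot10^{-7}$ and $10^{-7}$, and rounding to seven decimals costs at most $3\cdot10^{-7}$ in each sum. Moreover $3.24<s_*=3.67\ldots$, and $s_0<3.24$ because $j_{0,1}=2.404\ldots<3.6$. So $s$ lies on the branch of Lemma \ref{lem:s}, and $0.1353<\beta<0.1354$. Hence:
\begin{itemize}
\item since $j>3.8317$, $j^2>14.6819$ and $\dfrac{2s_*}{(1+\beta)s}=\dfrac{j^2}{2s(1+\beta)}\ge\dfrac{14.6819}{6.48\cdot1.1354}\ge1.9955$;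
\item $d=\frac13(1-\beta+2.74\,\beta^2)$ is decreasing in $\beta$ on $[0.1353,0.1354]$, so $0.3049\le d\le0.3050$;
\item $\kappa=1.08\,\beta^2d$ lies between $1.08\cdot0.018306\cdot0.3049\ge0.00602$ and $1.08\cdot0.018334\cdot0.3050\le0.00606$;
\item $Q=1+\beta+3.24\,\beta^2\le1.1949$;
\item as $\beta^4\le0.0003362$, $X\le\frac{0.0003362}{45}\cdot3.24\cdot(0.6951+3.24\cdot1.1949)\le0.00012$;
\item $Y\le\frac{0.0003362}9\cdot1.1354\le0.00005$.
\end{itemize}
Therefore the second factor in \eqref{main} is at least
\[
1+\frac{0.00602-0.00012-0.00005}{1.1949+0.00606+0.00012}\ge1+\frac{0.00585}{1.2012}\ge1.0048,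
\]
and $F(S_\beta)\ge1.9955\cdot1.0048>2.005$.
\end{proof}

\section{Thin isosceles triangles: proof of Theorem \ref{thm:triangle}}\label{sec:triangle}

Place the apex of $T_\beta$ at the origin, so that
\[
T_\beta=\{0<r<g(\theta),\ |\theta|<\beta\}\subset S_\beta,\qquad g(\theta)=\frac{\cos\beta}{\cos\theta}\in[\cos\beta,1].
\]
The areas of $T_\beta$ and $S_\beta$ differ by a relative amount of order $\beta^2$, the same order as the gain $\frac{s_*}9\beta^2$, so this difference cannot be neglected. What saves the argument is that the change of $\mu_1$ compensates that of the area: we show that the product $|T_\beta|\mu_1(T_\beta)$ is at least $\beta j^2$ up to a relative error $O(\beta^3)$. All statements are for $\beta$ small.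

\subsection{Neumann}
For $w\in C^1(\overline{T_\beta})$ put $\tilde w(\rho,\theta)=w(\rho g(\theta),\theta)$ on $S_\beta$. With $r=\rho g$ one has $w_r=\tilde w_\rho/g$, $w_\theta=\tilde w_\theta-\rho\frac{g'}g\tilde w_\rho$, $r\,dr\,d\theta=g^2\rho\,d\rho\,d\theta$, and $g'/g=\tan\theta$. Hence
\[
\int_{T_\beta}|\nabla w|^2=\int_{S_\beta}\Big[\tilde w_\rho^2+\Big(\frac{\tilde w_\theta}\rho-\tan\theta\,\tilde w_\rho\Big)^2\Big]\rho\,d\rho\,d\theta,\qquad \int_{T_\beta}w^2=\int_{S_\beta}\tilde w^2g^2\rho\,d\rho\,d\theta .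
\]
For $0<\beta<1$ we have $(x-y)^2\ge\beta x^2-\frac\beta{1-\beta}y^2$, because the difference is $\big(\sqrt{1-\beta}\,x-y/\sqrt{1-\beta}\big)^2$. Use it with $|\tan\theta|\le2\beta$ and $\frac\beta{1-\beta}\le2\beta$:
\[
\int_{T_\beta}|\nabla w|^2\ge(1-8\beta^3)\int_{S_\beta}\tilde w_\rho^2\,\rho\,d\rho\,d\theta+\beta\int_{S_\beta}\frac{\tilde w_\theta^2}{\rho^2}\,\rho\,d\rho\,d\theta .
\]
We gave up most of the transverse energy, but what is left is still large. Write $\tilde w=w_0(\rho)+w_1$ with $w_0$ the angular mean, let $\|\cdot\|$ be the norm of $L^2(S_\beta,\rho\,d\rho\,d\theta)$, and let $c$ be the mean of $w_0$ for $\rho\,d\rho$. As in Lemma \ref{lem:mu},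
\begin{equation}\label{triE}
\int_{T_\beta}|\nabla w|^2\ge(1-8\beta^3)\,j^2\,\|w_0-c\|^2+\frac{\pi^2}{4\beta}\|w_1\|^2 .
\end{equation}
Let $\bar G$ be the mean of $g^2$ over $|\theta|<\beta$. Then $|T_\beta|=\frac12\int_{-\beta}^\beta g^2=\beta\bar G$ and $|g^2-\bar G|\le\sin^2\beta\le\beta^2$. If $\int_{T_\beta}w=0$, then $\int_{T_\beta}w^2\le\int_{T_\beta}(w-c)^2$. Expand the square of $(w_0-c)+w_1$ against the weight $g^2$. The first square gives $\bar G\|w_0-c\|^2$ exactly. In the cross term $g^2$ may be replaced by $g^2-\bar G$, because $w_1$ has zero angular mean. Hence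
\[
\int_{T_\beta}w^2\le\bar G\|w_0-c\|^2+2\beta^2\|w_0-c\|\,\|w_1\|+\|w_1\|^2\le(\bar G+\beta^3)\|w_0-c\|^2+2\|w_1\|^2 .
\]
Compared with \eqref{triE}, this yields
\[
\mu_1(T_\beta)\ge\min\Big\{\frac{(1-8\beta^3)j^2}{\bar G+\beta^3},\frac{\pi^2}{8\beta}\Big\}=\frac{(1-8\beta^3)j^2}{\bar G+\beta^3}.
\]
The factor $\bar G=1-O(\beta^2)$ cancels against the area:
\begin{equation}\label{triN}
|T_\beta|\,\mu_1(T_\beta)\ge\beta j^2(1-C\beta^3).
\end{equation}

\subsection{Steklov}
Restrict the function $u$ of \eqref{trial} to $T_\beta$. Its energy is at most $E\le2\beta s(Q+\kappa+X)$. The legs of $T_\beta$ are the edges of $S_\beta$ and contribute as before. On the base $r=1-O(\beta^2)$. Since $m(1)=1$, $m'(1)=O(\beta)$, $\varphi=O(\beta^2)$, and $m''$ is bounded uniformly in $\beta$ (recall $s\to s_*$ and $f(s_*)\ne0$), we have $u=1+O(\beta^2)$ there. The base has length $2\sin\beta=2\beta+O(\beta^3)$, so both $\int u^2$ and $\int u$ over it equal $2\beta+O(\beta^3)$. For $S_\beta$ the arc contributed at least $2\beta$ to $\int u^2$,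 of which we used only $2\beta$, and exactly $2\beta$ to $\int u$. Therefore
\[
\int_{\partial T_\beta}u^2\ge2Q+4\kappa-C\beta^3,\qquad \int_{\partial T_\beta}u=M+O(\beta^3)=O(\beta^2),
\]
and, subtracting the boundary mean (which costs $O(\beta^4)$),
\[
\sigma_1(T_\beta)\le\beta s\,\frac{Q+\kappa+X}{Q+2\kappa-C\beta^3}=\beta s\Big(1-\frac{s_*}9\beta^2+O(\beta^3)\Big).
\]
Since $P(T_\beta)=2+2\sin\beta=2(1+\beta)+O(\beta^3)$ and $(1+\beta)s\le s_*(1+O(\beta^3))$ by \eqref{sbeta},
\[
P(T_\beta)\,\sigma_1(T_\beta)\le2\beta s_*\Big(1-\frac{s_*}9\beta^2+O(\beta^3)\Big).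
\]
Dividing \eqref{triN} by this, with $j^2=4s_*$, gives $F(T_\beta)\ge2\big(1+\frac{s_*}9\beta^2-C\beta^3\big)=2+\frac{j^2}{18}\beta^2-C\beta^3$. \qed

\section{The one-dimensional ratio: proof of Theorem \ref{thm:thin}(a)}\label{sec:oned}

\subsection{Preliminaries}

Since $\Phi$ is invariant under multiplication of $h$ by constants, we may normalize $\sup h=1$. The weight $h$ may vanish at the end points, so the natural function space is
\[
V_h=\Big\{v\in H^1_{\rm loc}(0,1):\ \int_0^1hv'^2<\infty\Big\}.
\]
For $v\in V_h$ and $0<\delta<\frac12$ let $v_\delta$ be the function that equals $v$ on $[\delta,1-\delta]$ and is constant on $[0,\delta]$ and on $[1-\delta,1]$.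

\begin{lemma}\label{lem:prelim}
Let $h$ be concave and positive on $(0,1)$ with $\sup h=1$.
\begin{enumerate}
\item[(i)] $h(x)\ge\min(x,1-x)$. For $v\in V_h$ and $0<x<z\le\frac12$, $|v(z)-v(x)|^2\le\log(z/x)\int_x^zhv'^2$. For $0<\delta\le\frac12$,
\begin{equation}\label{end}
\int_0^\delta(v-v(\delta))^2\le\delta\int_0^\delta hv'^2 .
\end{equation}
The mirror images at $1$ hold as well.
\item[(ii)] The infima $\mu(h)$, $\sigma(h)$ do not change if $v$ runs through the nonconstant elements of $V_h$.
\item[(iii)] $\sigma(h)>0$ is attained at some $v\in V_h$, and $v'\ne0$ almost everywhere.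
\end{enumerate}
\end{lemma}
\begin{proof}
(i) If $h(x_0)=1$, $x_0\in[0,1]$, concavity gives $h(x)\ge x/x_0\ge x$ for $0<x\le x_0$ and $h(x)\ge1-x$ for $x\ge x_0$. The second claim is the Cauchy--Schwarz inequality with $\int_x^z dt/h\le\int_x^zdt/t$. The third follows from $\int_0^\delta\log(\delta/x)\,dx=\delta$.

(ii) Let $v\in V_h$ be nonconstant. By \eqref{end}, $v\in L^2$ and $v_\delta\to v$ in $L^2$ as $\delta\to0$; moreover $\int hv_\delta'^2\le\int hv'^2$. So the quotients of $v_\delta$ have a limit superior at most the quotient of $v$. Since $v_\delta\in H^1(0,1)$ is an $H^1$-limit of Lipschitz functions and $h\le1$, the infimum over Lipschitz functions is no larger than that over $V_h$. The reverse is clear.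

(iii) Let $v_i$ be a minimizing sequence with mean $0$, $\int v_i^2=1$ and $\int hv_i'^2\le K$. It is bounded in $H^1(\frac14,\frac34)$, so the values $v_i(\frac12)$ are bounded. By (i), $v_i(\delta)^2\le C_K\log(e/\delta)$ and $\int_0^\delta v_i^2\le C_K\delta\log(e/\delta)$, similarly at $1$, with $C_K$ depending on $K$ only. A subsequence converges weakly in $H^1$ and uniformly on compact subintervals of $(0,1)$, and by these bounds strongly in $L^2(0,1)$. The limit $v$ has mean $0$ and norm $1$, and $\int hv'^2\le\sigma(h)$ by lower semicontinuity on compact subintervals. So $v$ is a minimizer; it is nonconstant, hence $\sigma:=\sigma(h)>0$.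

Testing with functions in $C_c^\infty(0,1)$, we see that $W=hv'$ satisfies $W'=-\sigma v$ on $(0,1)$; also $v'=W/h$. If $W(x_0)=W'(x_0)=0$ for some $x_0\in(0,1)$, then $v(x_0)=W(x_0)=0$, and uniqueness for this linear system with continuous coefficients gives $v\equiv0$, a contradiction. So all zeros of $W$ in $(0,1)$ are simple, hence isolated, and $v'\neq0$ outside a countable set.
\end{proof}

For $\sup h=1$ we have $\int h(v-c)^2\le\int(v-c)^2$, hence $\mu(h)\ge\sigma(h)>0$.

\begin{lemma}[Continuity]\label{lem:cont}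
If $\eta_n,\eta$ are concave and positive on $(0,1)$ with supremum $1$, and $\eta_n\to\eta$ locally uniformly on $(0,1)$, then $\Phi(\eta_n)\to\Phi(\eta)$.
\end{lemma}
\begin{proof}
By bounded convergence $\int\eta_n\to\int\eta$, and inserting a fixed nonconstant Lipschitz $v$ in the quotients gives $\limsup\mu(\eta_n)\le\mu(\eta)$, $\limsup\sigma(\eta_n)\le\sigma(\eta)$.

For the reverse, fix $\delta\in(0,\frac12)$. As $\eta\ge\delta$ on $[\delta,1-\delta]$, there are $\theta_n\to0$ with $(1-\theta_n)\eta\le\eta_n\le(1+\theta_n)\eta$ on this interval; let $n$ be so large that $0\le\theta_n<1$. Let $v$ be Lipschitz and $e=\int\eta_nv'^2$. Then $\int\eta v_\delta'^2\le e/(1-\theta_n)$, and $\|v-v_\delta\|_{L^2}^2\le\delta e$ by \eqref{end} for $\eta_n$.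

For $\sigma$, let $c$ be the mean of $v_\delta$. Then
\[
\|v-c\|_{L^2}\le\|v_\delta-c\|_{L^2}+(\delta e)^{1/2}\le e^{1/2}\big[((1-\theta_n)\sigma(\eta))^{-1/2}+\delta^{1/2}\big].
\]

For $\mu$, let $c$ be the $\eta$-mean of $v_\delta$. Since $\eta_n\le1$,
\[
\Big(\int\eta_n(v-c)^2\Big)^{1/2}\le\Big(\int\eta_n(v_\delta-c)^2\Big)^{1/2}+(\delta e)^{1/2} .
\]
Any two values of $v_\delta$ differ by at most $\big(e\int_\delta^{1-\delta}dx/\eta_n\big)^{1/2}\le(2e\log(1/\delta))^{1/2}$, and $c$ is an average of such values. So the two end intervals contribute at most $4\delta\log(1/\delta)\,e$ to $\int\eta_n(v_\delta-c)^2$. The middle interval contributes at most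
\[
(1+\theta_n)\int\eta(v_\delta-c)^2\le\frac{1+\theta_n}{(1-\theta_n)\mu(\eta)}\,e .
\]
These bounds hold for every Lipschitz $v$. Letting $n\to\infty$ and then $\delta\to0$ gives $\liminf\sigma(\eta_n)\ge\sigma(\eta)$ and $\liminf\mu(\eta_n)\ge\mu(\eta)$.
\end{proof}

\subsection{The bound $\Phi\le2$}

The idea is the substitution $y=x^2$ of the introduction, in general form: choose the variable $y$ in which the area measure $h\,dx/A$ becomes $dy$. The Neumann quotient then has the same denominator as the Steklov quotient, up to the factor $A$, and it remains to compare the two weights in the numerators pointwise.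

\begin{proof}[Proof of Theorem \ref{thm:thin}(a)]
Normalize $\sup h=1$. Let
\[
H(x)=\frac1A\int_0^xh,\qquad x(y)=H^{-1}(y),\qquad k(y)=h(x(y)).
\]
For $v\in V_h$ put $u=v\circ H$, which is in $H^1_{\rm loc}(0,1)$. Since $dy=h\,dx/A$,
\begin{equation}\label{subst}
\int_0^1hu'^2\,dx=\int_0^1\frac{k^2}A\,v'^2\,dy,\qquad \min_c\int_0^1h(u-c)^2\,dx=A\min_c\int_0^1(v-c)^2\,dy .
\end{equation}
If $v$ is nonconstant and the first integral is finite, then $u\in V_h$, and by Lemma \ref{lem:prelim}(ii)
\begin{equation}\label{five}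
A\mu(h)\le\frac{\int(k^2/A)v'^2}{\min_c\int(v-c)^2}.
\end{equation}

\emph{Claim: $D:=k^2/A-2h\le0$ on $(0,1)$.} The function $D$ is continuous on $[0,1]$ and locally Lipschitz in $(0,1)$. Since $dx/dy=A/h(x(y))$,
\[
D'(y)=2h'(x(y))-2h'(y)\qquad\text{for a.e. }y .
\]
As $h'$ is nonincreasing, the sign of $D'$ depends on whether $x(y)\ge y$. Let $\psi(x)=H(x)-x$; then $\psi(0)=\psi(1)=0$, and $\psi'=h/A-1$ is concave with mean $0$. The set $\{\psi'\ge0\}$ is therefore a nonempty closed interval $[p_1,p_2]$, so $\psi$ decreases from $0$ on $[0,p_1]$, is nondecreasing on $[p_1,p_2]$, and decreases to $0$ on $[p_2,1]$. Hence there is $q\in[0,1]$ with $\psi\le0$ on $[0,q]$ and $\psi\ge0$ on $[q,1]$. For $y<q$ we have $H(y)\le y$, so $x(y)\ge y$ and $D'\le0$; for $y>q$ we have $x(y)\le y$ and $D'\ge0$. Thus $D\le\max\{D(0),D(1)\}$. Finally $D(0)=h(0)\big(\frac{h(0)}A-2\big)\le0$, because $h(x)\ge h(0)(1-x)$ gives $A\ge h(0)/2$; in the same way $D(1)\le0$.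

\emph{The inequality.} Take for $v$ the minimizer of $\sigma(h)$. The numerator in \eqref{five} is finite since $k^2/A\le2h$, and
\[
A\mu(h)\le2\sigma(h)+\frac{\int Dv'^2}{\min_c\int(v-c)^2}\le2\sigma(h).
\]
If equality holds, then $D\equiv0$, because $v'\ne0$ a.e.\ and $D$ is continuous.

\emph{The case $D\equiv0$.} From $D(0)=D(1)=0$, both $h(0)$ and $h(1)$ lie in $\{0,2A\}$. If $h(0)=2A$, then $h\ge2A(1-x)$ and both sides have integral $A$, so $h=2At_0$. If $h(1)=2A$, then $h=2At_1$. Let now $h(0)=h(1)=0$. Then $\psi'(0)=\psi'(1)=-1$, so $0<p_1\le p_2<1$, and $p_1<p_2$ because $\psi'$ has mean $0$. Moreover $\psi(p_1)<0<\psi(p_2)$. On $[p_1,p_2]$ the concave function $\psi'$ is nonnegative and not identically zero, hence positive inside, so $\psi$ is strictly increasing there. Consequently $\psi<0$ on $(0,q)$ and $\psi>0$ on $(q,1)$, with $q\in(0,1)$. On $(0,q)$ we have $x(y)>y$, and $h'(x(y))=h'(y)$ for a.e.\ $y$. As $h'$ is monotone, $h$ is affine on $(y,x(y))$ for a.e.\ such $y$. Every $t\in(0,q)$ lies in one of these intervals: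 take $y<t$ close to $t$, so that $x(y)$ is close to $x(t)>t$. So $h$ is affine on $(0,q)$. On $(q,1)$ we have $x(y)<y$, and the same argument with the intervals $(x(y),y)$ and $y>t$ close to $t$ shows that $h$ is affine there. Hence $h$ is a multiple of $t_q$.

\emph{Conversely}, let $h=t_\alpha$. Then $A=\frac12$. For $0\le x\le\alpha$ (if $\alpha>0$) we get $H(x)=x^2/\alpha$, so for $y\le\alpha$ we have $k(y)^2=x(y)^2/\alpha^2=y/\alpha$ and $k^2/A=2y/\alpha=2h(y)$. Reflecting $x\mapsto1-x$ gives the same for $y\ge\alpha$. Thus $D\equiv0$. By \eqref{subst}, $v\mapsto v\circ H$ is a bijection of $V_h$ onto itself, and comparing the quotients with Lemma \ref{lem:prelim}(ii) gives $A\mu(h)=2\sigma(h)$.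
\end{proof}

\section{Thin convex sets: proof of Theorem \ref{thm:thin}(b),(c)}\label{sec:thin}

\subsection{Set-up and easy bounds}

Let $\Omega$ be as in Theorem \ref{thm:thin}(b). A point with $x<0$ or $x>1$ would be at distance more than $1$ from $(1,0)$ or $(0,0)$, so
\[
\Omega=\{0<x<1,\ b_-(x)<y<b_+(x)\},\qquad b_-\le0\le b_+,\qquad h=b_+-b_-,
\]
with $b_+$ concave and $b_-$ convex. A point $(0,y)\in\overline\Omega$ satisfies $1+y^2\le1$, so $b_\pm=0$ at $x=0$, and likewise at $x=1$. We record:
\begin{itemize}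
\item $0\le b_+,-b_-\le\varepsilon$; $\ h\ge\varepsilon\min(x,1-x)$; $\ A=|\Omega|\in[\frac\varepsilon2,\varepsilon]$.
\item The total variations of $b_+$ and $b_-$ add up to at most $4\varepsilon$, hence $2\le P(\Omega)\le2+4\varepsilon$.
\item If $\omega$ is the minimal width, then $\omega\le2\varepsilon$ and $\frac\varepsilon2\le|\Omega|\le\omega$. So thinning means $\varepsilon\to0$.
\item Testing with $v=x$: $\sigma(h)\le12A\le12\varepsilon$. By (a), $\mu(h)\le2\sigma(h)/A\le24$.
\end{itemize}
For Lipschitz $v=v(x)$ we have $\int_\Omega|\nabla v|^2=\int hv'^2$, $\int_\Omega(v-c)^2=\int h(v-c)^2$ and $\int_{\partial\Omega}(v-c)^2\ge2\int_0^1(v-c)^2dx$. Hence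
\begin{equation}\label{easy}
\mu_1(\Omega)\le\mu(h),\qquad \sigma_1(\Omega)\le\tfrac12\sigma(h).
\end{equation}
We need the reverse inequalities up to a factor $1-C\varepsilon^{1/4}$. Away from the tips, $\Omega$ has small slopes and a function $w$ of bounded energy is close to its vertical mean. Near the tips $b_\pm$ may be steep, and this comparison is not available. There we use a trace inequality on a cap.

\begin{lemma}[Trace]\label{lem:trace}
Let $K$ be a bounded open convex set of diameter at most $D_0$ containing a disc $B(p,\rho)$, and let $f\in C^1(\overline K)$ have mean $f_K$ over $K$. Then $\int_{\partial K}(f-f_K)^2\le\frac{D_0^2}\rho\int_K|\nabla f|^2$.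
\end{lemma}
\begin{proof}
Let $f_K=0$, and let $\|\cdot\|$ be the norm of $L^2(K)$. For almost every $z\in\partial K$, with outer normal $\nu$, the disc lies in the half-plane $\{(\cdot-z)\cdot\nu\le0\}$, so $(z-p)\cdot\nu\ge\rho$. Therefore
\[
\rho\int_{\partial K}f^2\le\int_K\operatorname{div}\big(f^2(z-p)\big)\,dz\le2\|f\|^2+2D_0\|f\|\,\|\nabla f\| .
\]
By the Payne--Weinberger inequality $\|f\|\le\frac{D_0}\pi\|\nabla f\|$ for functions of mean zero on a convex set \cite{PW,Beb}, the right side is at most $\big(\frac2{\pi^2}+\frac2\pi\big)D_0^2\|\nabla f\|^2\le D_0^2\|\nabla f\|^2$.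
\end{proof}

\subsection{Reduction to a function of $x$}

Put $\delta=\sqrt\varepsilon\le\frac15$. Let $w\in C^1(\overline\Omega)$ (a dense subset of $H^1(\Omega)$), $\mathcal E=\int_\Omega|\nabla w|^2$, and
\[
\bar w(x)=\int_0^1w(x,b_-+th)\,dt .
\]

\emph{The middle.} On $[\delta,1-\delta]$ we have $|b_\pm'|\le\varepsilon/\delta=\delta$, since $b_+'\le b_+/x$ and $b_+'\ge-b_+/(1-x)$, and similarly for $-b_-$. So from
\[
\bar w'=\int_0^1\big(w_x+((1-t)b_-'+tb_+')w_y\big)\,dt
\]
we get
\begin{equation}\label{mid1}
\int_\delta^{1-\delta}h\bar w'^2\,dx\le(1+\delta^2)\mathcal E .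
\end{equation}
For every $y\in[b_-,b_+]$, $|w(x,y)-\bar w(x)|^2\le h\int_{b_-}^{b_+}w_y^2\,dy$. Hence
\begin{equation}\label{mid2}
\int_\delta^{1-\delta}|w(x,b_\pm)-\bar w|^2dx\le\varepsilon\mathcal E,\qquad \int_{\Omega\cap\{\delta<x<1-\delta\}}|w-\bar w|^2\le\varepsilon^2\mathcal E .
\end{equation}

\emph{The caps.} Let $\Omega_0=\Omega\cap\{x<2\delta\}$; it is convex of diameter at most $4\delta$. Let $p$ be the midpoint of the vertical section at $x=\frac{5\delta}4$, and $\rho=\frac{\varepsilon\delta}4\le\frac\delta4$. The half-section at $\frac{5\delta}4$ has length at least $\frac{\varepsilon\delta}2=2\rho$, and $|b_\pm'|\le1$ on $[\delta,\frac{3\delta}2]$. So over $|x-\frac{5\delta}4|\le\rho$ the graphs of $b_+$ and $b_-$ stay at least $\rho$ above and below the height of $p$, and $B(p,\rho)\subset\Omega_0$. Let $\bar w_0$ be the mean of $w$ over $\Omega_0$. Lemma \ref{lem:trace} gives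
\[
\int_{\partial\Omega_0}(w-\bar w_0)^2\le64\,\frac\delta\varepsilon\,\mathcal E .
\]
With \eqref{mid2} and $\varepsilon\le\delta/\varepsilon$,
\[
\int_\delta^{2\delta}|\bar w-\bar w_0|^2dx\le2\varepsilon\mathcal E+128\,\frac\delta\varepsilon\,\mathcal E\le130\,\frac\delta\varepsilon\,\mathcal E,
\]
so some $x_0\in[\delta,2\delta]$ satisfies $|\bar w(x_0)-\bar w_0|^2\le130\,\mathcal E/\varepsilon$. The curve $\Gamma_0=\partial\Omega\cap\{x\le x_0\}\subset\partial\Omega_0$ has length
\begin{equation}\label{length}
|\Gamma_0|\le2x_0+4\varepsilon\le2x_0(1+2\delta)\le8\delta,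
\end{equation}
because $\varepsilon=\delta^2\le\delta x_0$. Therefore
\begin{equation}\label{cap1}
\int_{\Gamma_0}|w-\bar w(x_0)|^2\le2\cdot64\,\frac\delta\varepsilon\,\mathcal E+2\cdot8\delta\cdot\frac{130\,\mathcal E}\varepsilon\le C\,\frac\delta\varepsilon\,\mathcal E .
\end{equation}
By Payne--Weinberger on $\Omega_0$, and $|\Omega_0|\le2\delta\varepsilon$,
\begin{equation}\label{cap2}
\int_{\Omega\cap\{x<x_0\}}|w-\bar w(x_0)|^2\le2\cdot\frac{16\delta^2}{\pi^2}\,\mathcal E+2\cdot2\delta\varepsilon\cdot\frac{130\,\mathcal E}\varepsilon\le C\delta\,\mathcal E .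
\end{equation}
Choose $x_1\in[1-2\delta,1-\delta]$ in the same way at the other end. Let $v=\bar w$ on $[x_0,x_1]$, extended by constants to $[0,1]$. It is Lipschitz, and $\int hv'^2\le(1+\delta^2)\mathcal E$ by \eqref{mid1}.

\subsection{Conclusion of (b)}

\emph{Steklov.} By \eqref{mid2}, \eqref{cap1}, their analogues at the other end, and $\sigma(h)\le12\varepsilon$,
\[
\|w-v\|^2_{L^2(\partial\Omega)}\le C\,\frac\delta\varepsilon\,\mathcal E\le\frac{C\delta}{\sigma(h)}\,\mathcal E .
\]
Let $c=\int_0^1v$. On $[x_0,x_1]$ the length element is at most $\sqrt{1+\delta^2}\,dx\le(1+2\delta)dx$. On the caps $v$ is constant and \eqref{length} applies. So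
\[
\|v-c\|^2_{L^2(\partial\Omega)}\le2(1+2\delta)\int_0^1(v-c)^2\,dx\le\frac{2(1+2\delta)(1+\delta^2)}{\sigma(h)}\,\mathcal E .
\]
By the triangle inequality $\|w-c\|^2_{L^2(\partial\Omega)}\le\frac2{\sigma(h)}(1+C\delta^{1/2})\mathcal E$; thus $\sigma_1(\Omega)\ge\frac12\sigma(h)(1-C\varepsilon^{1/4})$.

\emph{Neumann.} Let $c=\frac1A\int hv$. Then $\int_\Omega(v-c)^2\le\frac{1+\delta^2}{\mu(h)}\mathcal E$. By \eqref{mid2}, \eqref{cap2} and $\mu(h)\le24$, $\|w-v\|^2_{L^2(\Omega)}\le C\delta\,\mathcal E\le\frac{C\delta}{\mu(h)}\mathcal E$. Hence $\mu_1(\Omega)\ge\mu(h)(1-C\varepsilon^{1/4})$.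

Together with \eqref{easy} and $2\le P(\Omega)\le2+4\varepsilon$, each factor in
\[
\frac{F(\Omega)}{\Phi(h)}=\frac{\mu_1(\Omega)}{\mu(h)}\cdot\frac{\frac12\sigma(h)}{\sigma_1(\Omega)}\cdot\frac2{P(\Omega)}
\]
is $1+O(\varepsilon^{1/4})$, which proves (b).\qed

\subsection{Proof of (c)}

The bound $\limsup F(\Omega_n)\le2$ follows from (a) and (b).

\emph{Compactness.} The normalized profiles $\eta_n=h_n/\max h_n$ are concave with $\min(x,1-x)\le\eta_n\le1$, hence uniformly Lipschitz on compact subintervals of $(0,1)$. Every subsequence has a further subsequence that converges locally uniformly, and so in $L^1$, to a positive concave $\eta$. Moreover $\sup\eta=1$. This is clear if maximum points $x_n$ of $\eta_n$ stay in a compact part of $(0,1)$ along a subsequence. If $x_n\to0$ along a subsequence, then $\eta_n(x)\ge\frac{1-x}{1-x_n}$ for $x>x_n$, so $\eta\ge1-x$. The case $x_n\to1$ is the mirror image.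

\emph{Equality.} By (b) and Lemma \ref{lem:cont}, $F(\Omega_n)\to2$ if and only if every limit profile satisfies $\Phi(\eta)=2$, which by (a) and $\sup\eta=1$ means $\eta=t_\alpha$ for some $\alpha$. The set $\{t_\alpha\}_{\alpha\in[0,1]}$ is compact in $L^1$, because $\alpha\mapsto t_\alpha$ is continuous into $L^1$ (it is continuous pointwise on $(0,1)$, with $0\le t_\alpha\le1$). So all limit profiles are tents if and only if the $L^1$-distance of $\eta_n$ to this set tends to $0$.

\emph{Triangles.} The longest side of a triangle is a diameter. Placed on this side, the triangle has normalized profile exactly some $t_\alpha$. So thinning triangles have $F\to2$.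

\emph{Rectangles and intermediate values.} For $0<p\le\frac12$ let
\[
\eta_p(x)=\min\Big\{\frac xp,\ 1,\ \frac{1-x}p\Big\}.
\]
Place a rectangle with diagonal $1$ and sides $\cos\phi\ge\sin\phi$ on its diagonal, and put $p=\sin^2\phi$. Up to reflection, its other two vertices are $(p,\sin\phi\cos\phi)$ and $(1-p,-\sin\phi\cos\phi)$. Its profile is therefore $\sin\phi\cos\phi\,(t_p+t_{1-p})$. On $[0,p]$, $t_p+t_{1-p}=\frac xp+\frac x{1-p}=\frac1{1-p}\cdot\frac xp$; on $[p,1-p]$ it equals $\frac{1-x}{1-p}+\frac x{1-p}=\frac1{1-p}$; on $[1-p,1]$ it is given by symmetry. So the normalized profile is exactly $\eta_p$. For thinning rectangles $p\to0$ and $\eta_p\to1$ locally uniformly, so $F\to\Phi(1)=1$ by (b) and Lemma \ref{lem:cont}.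

By Lemma \ref{lem:cont}, $p\mapsto\Phi(\eta_p)$ is continuous on $(0,\frac12]$, with $\Phi(\eta_{1/2})=\Phi(t_{1/2})=2$ and $\Phi(\eta_p)\to1$ as $p\to0$. So it takes every value in $(1,2]$. Fix $p$. The set $\{0<x<1,\ |y|<\frac\varepsilon2\eta_p(x)\}$ is the interior of a convex polygon with vertices $(0,0)$, $(1,0)$, $(p,\pm\frac\varepsilon2)$, $(1-p,\pm\frac\varepsilon2)$. For small $\varepsilon$, all distances between vertices other than that of $(0,0)$ and $(1,0)$ are less than $1$. So the set is in the position of (b), with profile $\varepsilon\eta_p$, and $F\to\Phi(\eta_p)$ as $\varepsilon\to0$. The value $1$ is attained in the limit by rectangles. \qed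

\section{A lower bound in the thin limit: proof of Theorem \ref{thm:lower}}\label{sec:lower}

To compare $A\mu(h)$ with $\sigma(h)$ we connect them: let $\lambda(\tau)$ be the first nonzero Neumann eigenvalue of $-(hv')'=\lambda h^\tau v$ and $Z_\tau=\int_0^1h^\tau$. Then $\lambda(\tau)Z_\tau$ equals $\sigma(h)$ at $\tau=0$ and $A\mu(h)$ at $\tau=1$. Its derivative has the right sign if the mean of $\log h$ with respect to $v^2h^\tau dx$ is at most its mean with respect to $h^\tau dx$, that is, if the eigenfunction $v$ favors the places where $h$ is small. In a suitable variable, this is the following statement.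

\begin{lemma}\label{lem:k}
Let $k\in C^2([0,1])$ be positive and concave, and monotone or symmetric about $\frac12$. Let $v$ be a first nonconstant eigenfunction of $-(kv')'=\lambda v$, $v'(0)=v'(1)=0$. With $\ell=\log k$ and $\bar\ell=\int_0^1\ell$, one has $\int_0^1(\ell-\bar\ell)v^2\le0$.
\end{lemma}
\begin{proof}
Let $W=kv'$. Then $W(0)=W(1)=0$, $W'=-\lambda v$ and $W''=-\lambda W/k$. Put $R=W^2$ and $N(y)=\int_0^y(\ell-\bar\ell)$, so $N(0)=N(1)=0$. We compute $I=\int(\ell-\bar\ell)W'^2=\lambda^2\int(\ell-\bar\ell)v^2$ in two ways, chosen so that the terms $\int(\ell-\bar\ell)R/k$, whose sign is unknown, cancel.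

First, $2W'W''=-\lambda R'/k$. Integrating by parts twice and using $k'/k=\ell'$,
\[
I=-\int N\cdot2W'W''=\lambda\int\frac Nk\,R'=-\lambda\int\frac{(\ell-\bar\ell)R}k+\lambda\int\frac{N\ell'R}k .
\]
Second, $W'^2=\frac12R''-WW''=\frac12R''+\lambda R/k$, and $R=R'=0$ at the end points, so
\[
I=\frac12\int\ell''R+\lambda\int\frac{(\ell-\bar\ell)R}k .
\]
Adding, $2I=\frac12\int\ell''R+\lambda\int\frac{N\ell'R}k$. Here $\ell''=k''/k-(k'/k)^2\le0$. It remains to see that $N\ell'\le0$. If $\ell$ is nondecreasing, then $N$ first decreases and then increases between its zeros $0$ and $1$, so $N\le0\le\ell'$. If $\ell$ is nonincreasing, $N\ge0\ge\ell'$. If $k$ is symmetric, then $\ell$ is concave and symmetric, hence nondecreasing on $[0,\frac12]$, where its mean is $\bar\ell$. So $N(\frac12)=0$ and $N\le0\le\ell'$ on $[0,\frac12]$; since $N(1-y)=-N(y)$, $N\ge0\ge\ell'$ on $[\frac12,1]$. Thus $I\le0$.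
\end{proof}

Monotonicity or symmetry is used only for $N\ell'\le0$.

\begin{proof}[Proof of Theorem \ref{thm:lower}]
\emph{Smooth $h$.} Let $h\in C^2([0,1])$ be positive on $[0,1]$, concave, and monotone or symmetric. The eigenvalue $\lambda(\tau)$, $\tau\in[0,1]$, is simple, hence it and a suitable eigenfunction $v=v_\tau$ are differentiable in $\tau$ \cite{Kato}. Differentiating $-(hv')'=\lambda h^\tau v$ in $\tau$, multiplying by $v$ and integrating, the terms with $\partial_\tau v$ cancel, and $\lambda'\int h^\tau v^2=-\lambda\int h^\tau(\log h)v^2$. Therefore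
\begin{equation}\label{logder}
\frac d{d\tau}\log\big(\lambda(\tau)Z_\tau\big)=\frac{\int h^\tau\log h}{\int h^\tau}-\frac{\int h^\tau(\log h)v^2}{\int h^\tau v^2}.
\end{equation}
In the variable $y=\frac1{Z_\tau}\int_0^xh^\tau$ we have $\frac d{dx}=\frac{h^\tau}{Z_\tau}\frac d{dy}$, and the eigenvalue problem becomes $-(kv_y)_y=\lambda v$ with $k=h^{1+\tau}/Z_\tau^2$. Moreover,
\[
k_y=\frac{Z_\tau}{h^\tau}\cdot\frac{(1+\tau)h^\tau h'}{Z_\tau^2}=\frac{(1+\tau)h'}{Z_\tau},
\]
which is $C^1$ and nonincreasing in $y$. So $k$ is $C^2$, positive, concave, and monotone or symmetric like $h$. Since $\log h=\frac1{1+\tau}\log k+\text{const}$ and $h^\tau dx/Z_\tau=dy$, the right side of \eqref{logder} equals $-\frac1{1+\tau}\int(\ell-\bar\ell)v^2dy\big/\int v^2dy$, with $\ell=\log k$. By Lemma \ref{lem:k} it is nonnegative. Hence $A\mu(h)=\lambda(1)Z_1\ge\lambda(0)Z_0=\sigma(h)$.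

\emph{General $h$.} For $\delta\in(0,\frac14)$ the function $x\mapsto h\big(\frac12+(1-2\delta)(x-\frac12)\big)$ is defined, positive and concave at all points at distance less than $\delta$ from $[0,1]$. Mollify it with an even kernel at scale less than $\delta/2$. The result is smooth and positive on $[0,1]$, concave and of the same type (monotone or symmetric). As $\delta\to0$ it converges to $h$ locally uniformly on $(0,1)$. Its supremum is at most $\sup h$ and, by this convergence, tends to $\sup h$. After normalization of the suprema, Lemma \ref{lem:cont} gives $\Phi(h)\ge1$.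

\emph{Thinning sequences.} The statement follows from Theorem \ref{thm:thin}(b). If $\Omega$ is symmetric about the origin and $p,q\in\overline\Omega$ realize the diameter, then $|p|+|q|\ge|p-q|$, so one of the two, say $p$, satisfies $2|p|\ge|p-q|$, and the segment from $-p$ to $p$ is also a diameter. In the position of Theorem \ref{thm:thin}(b) given by this diameter, $\Omega$ is symmetric about $(\frac12,0)$. So $b_+(1-x)=-b_-(x)$, and $h$ is symmetric.
\end{proof}

\begin{remark}\label{rem:monotone}
In the position of Theorem \ref{thm:thin}(b) the profile vanishes at both ends, so an individual profile is never monotone; monotone functions appear only as limits of normalized profiles. There the same conclusion holds: if $h_n/\max h_n\to\eta$ locally uniformly with $\eta$ monotone or symmetric, then $\sup\eta=1$, as shown in the proof of Theorem \ref{thm:thin}(c), and $F(\Omega_n)\to\Phi(\eta)\ge1$ by Theorem \ref{thm:thin}(b) and Lemma \ref{lem:cont}.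
\end{remark}

\begin{thebibliography}{9}
\bibitem{ACA} Paolo Acampora, Vincenzo Amato, Emanuele Cristoforoni, \emph{Estimates on the Neumann and Steklov principal eigenvalues of collapsing domains}, arXiv:2307.12889 (2023).
\bibitem{Beb} Bebendorf, 2003.
\bibitem{Kato} Kato, \emph{Perturbation Theory for Linear Operators}.
\bibitem{PW} Payne and Weinberger, 1960.
\end{thebibliography}

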